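\title{Finite $2$-groups and $3$-groups that are not $FSZ$}

\begin{abstract}
A finite group $G$ is $FSZ_m$ if, for all $u,g\in G$, the number of solutions of
$a^m=(au^{-1})^m=g$ does not change when $g$ is replaced by $g^n$ with $n$ coprime to
$|G|$; it is $FSZ$ if it is $FSZ_m$ for all $m$. We show that there are a $2$-group
of order $2^{27}$ that is not $FSZ_8$ and a $3$-group of order $3^{20}$ that is not
$FSZ_9$. More generally, the number of solutions is always unchanged when
$n\equiv\pm1\pmod m$, and for every $m$ we construct a group of order $m^{m+1}$ in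
which it changes for every other $n$ coprime to $m$. Consequently every finite group is $FSZ_m$ if
and only if $m\in\{1,2,3,4,6\}$, and every finite $p$-group is $FSZ_m$ if and only
if the $p$-part of $m$ is at most $4$.
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups called $G$ or $P$ in this paper are finite. For a group $G$, an integer
$m\ge1$ and elements $u,g\in G$, put
\[
G_m(u,g)=\{a\in G:\ a^m=(au^{-1})^m=g\}.
\]
The group $G$ is \emph{$FSZ_m$} if $|G_m(u,g)|=|G_m(u,g^n)|$ for all $u,g\in G$ and
all integers $n$ coprime to $|G|$, and it is \emph{$FSZ$} if it is $FSZ_m$ for every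
$m\ge1$. The $FSZ$ groups are the groups $G$ for which all higher Frobenius--Schur
indicators of the Drinfeld double $D(G)$ are integers; we work only with the
definition by counting.

To see what is being counted, write $a'=au^{-1}$. Then $|G_m(u,g)|$ is the number of
ordered pairs $(a,a')$ of $m$-th roots of $g$ with prescribed quotient
$a'^{-1}a=u$. If $n$ is coprime to $|G|$ and $nn'\equiv1\pmod{|G|}$, the map
$a\mapsto a^n$ sends the $m$-th roots of $g$ bijectively onto the $m$-th roots of
$g^n$, with inverse $a\mapsto a^{n'}$. So $g$ and $g^n$ have equally many roots, which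
is the condition for $u=1$. If $G$ is abelian, then $a^m=(au^{-1})^m$ means $u^m=1$,
so $G_m(u,g)$ is either empty for all $g$ or is the set of roots of $g$ for all $g$; hence
abelian groups are $FSZ$. In a nonabelian group the bijection
$(a,a')\mapsto(a^n,a'^n)$ between pairs of roots gives no control over the quotient
$a'^{-1}a$, and the $FSZ_m$ property asks whether each quotient nevertheless occurs
equally often for $g$ and for $g^n$.

For $p$-groups the following is known. All regular $p$-groups are $FSZ$. For every
prime $p>3$ there are non-$FSZ$ $p$-groups, and the smallest have order $p^{p+1}$,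
which is the minimum possible order of a non-$FSZ$ $p$-group. A non-$FSZ$ $2$-group
has order at least $2^{10}$, and a non-$FSZ$ $3$-group has order at least $3^8$.
None of these facts is used below. Keilberg \cite{Keilberg} states that it is unknown
whether any non-$FSZ$ $2$-groups or $3$-groups exist. This is the question we
answer: \emph{is there a finite $2$-group that is not $FSZ$, and is there a finite
$3$-group that is not $FSZ$?}

Two elementary substitutions, given in Section~\ref{sec:sym}, show that the counts
for $g$ and $g^n$ agree in every group when $n\equiv\pm1\pmod m$. For $m=2,3,4$ every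
unit modulo $m$ is $\pm1$, while for $m=p\ge5$ there are other units. This suggests
that the primes $2$ and $3$ are special only in that one has to go up to $m=8$ and
$m=9$ before a failure is possible. This guess is correct, and the answer to both questions is yes.

\begin{theorem}\label{thm:A}
Let $q=p^j\ge5$ be a prime power. There are a $p$-group $G$ of order $q^{q+1}$, an
element $b\in G$ and a central element $g\in G$ of order $q$ such that for all $n$
coprime to $p$
\[
|G_q(b,g^n)|=\begin{cases} q^{\,q-1} & \text{if } n\equiv\pm1 \pmod q,\\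
0&\text{otherwise.}\end{cases}
\]
Hence $G$ is not $FSZ_q$. In particular there is a $2$-group of order
$8^9=2^{27}$ that is not $FSZ_8$, and a $3$-group of order $9^{10}=3^{20}$ that is
not $FSZ_9$.
\end{theorem}

The construction works for every $m$, prime power or not, and shows that the
congruence $n\equiv\pm1\pmod m$ is the only one that forces equality of the counts in all groups.

\begin{theorem}\label{thm:B}
Let $m\ge1$ be an integer.
\begin{enumerate}
\item[(1)] If $G$ is a finite group, $n$ is coprime to $|G|$ and
$n\equiv\pm1\pmod m$, then $|G_m(u,g)|=|G_m(u,g^n)|$ for all $u,g\in G$.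
\item[(2)] There are a group $G$ of order $m^{m+1}$, an element $b\in G$ and a
central element $g\in G$ of order $m$ such that, for all $n$ coprime to $m$,
\begin{equation}\label{eq:count}
|G_m(b,g^n)|=m^m\sum_{(d,d')}\frac1{d^{\,d'}\,d'^{\,d}},
\end{equation}
where the sum runs over the ordered pairs $(d,d')$ of coprime positive integers with
$dd'=m$, $n\equiv1\pmod d$ and $n\equiv-1\pmod{d'}$. Consequently, for $n$ coprime
to $m$, we have $|G_m(b,g^n)|=|G_m(b,g)|$ if and only if $n\equiv\pm1\pmod m$.
\item[(3)] Every finite group is $FSZ_m$ if and only if $m\in\{1,2,3,4,6\}$. For a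
prime $p$, every finite $p$-group is $FSZ_m$ if and only if the $p$-part of $m$ (the
largest power of $p$ dividing $m$) lies in $\{1,2,3,4\}$.
\end{enumerate}
\end{theorem}

By part (3), a $2$-group can fail $FSZ_m$ only if $8\mid m$, and a $3$-group only if
$9\mid m$, so $m=8$ and $m=9$ in Theorem~\ref{thm:A} are the smallest possible
values. For a prime $q=p\ge5$ the order $p^{p+1}$ is the known minimum quoted above.
We do not claim that $2^{27}$ and $3^{20}$ are the minimal orders for $p=2,3$.

Part (1) is proved in Section~\ref{sec:sym}. Section~\ref{sec:group} constructs the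
group and counts solutions when $m$ is prime, where the mechanism is already
visible. Section~\ref{sec:count} proves part (2) and Theorem~\ref{thm:A}, and
Section~\ref{sec:which} proves part (3).

\section{Two substitutions valid in every group}\label{sec:sym}

We want to move a pair of roots of $g$ to a pair of roots of $g^n$ without changing
the quotient $u$. Multiplying both roots by the same power of $g$ does this for
$n\equiv1\pmod m$. Inverting both roots and exchanging them gives roots of $g^{-1}$
whose quotient is a conjugate of $u$, and one conjugation restores $u$.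

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
If $a\in G_m(u,g)$, then $g$ is a power of $a$ and a power of $au^{-1}$. So $g$
commutes with both, and therefore with $u=(au^{-1})^{-1}a$.

\emph{Inversion.} For $a\in G_m(u,g)$ put $a^*=ua^{-1}=(au^{-1})^{-1}$. Then
$(a^*)^m=g^{-1}$, and
$(a^*u^{-1})^m=(ua^{-1}u^{-1})^m=ug^{-1}u^{-1}=g^{-1}$. Thus $a\mapsto a^*$ is an
injection $G_m(u,g)\to G_m(u,g^{-1})$. Applying this to $g^{-1}$ gives an injection
in the other direction, so $|G_m(u,g)|=|G_m(u,g^{-1})|$.

\emph{The case $n\equiv1\pmod m$.} Write $n=1+ms$. For $a\in G_m(u,g)$ we have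
$(ag^s)^m=a^mg^{ms}=g^n$ and $(ag^su^{-1})^m=(au^{-1}g^s)^m=g\,g^{ms}=g^n$. Thus
$a\mapsto ag^s$ is an injection $G_m(u,g)\to G_m(u,g^n)$. Since $n$ is coprime to
$m$ and to $|G|$, there is $n'$ with $nn'\equiv1\pmod{m|G|}$. Then
$n'\equiv1\pmod m$ and $(g^n)^{n'}=g$, so the same substitution, applied to $g^n$
and $n'$, gives an injection $G_m(u,g^n)\to G_m(u,g)$.

\emph{The case $n\equiv-1\pmod m$.} Inversion and then the previous case for $-n$ give
$|G_m(u,g^n)|=|G_m(u,g^{-n})|=|G_m(u,g)|$.
\end{proof}

The hypothesis that $n$ is coprime to $|G|$ is used only for the injection back, and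
it cannot be dropped there: in the symmetric group $S_3$, with $m=2$, $n=3$, $u=1$, a
$3$-cycle $g$ has one square root while $g^3=1$ has four.

\section{The group}\label{sec:group}

Fix $m\ge1$. We look for a group in which $m$-th powers can be computed by linear
algebra.

\subsection*{Powers in an abelian-by-cyclic group}
Suppose that $G$ is generated by an abelian normal subgroup $A$ and an element $b$,
and that $g=b^m$ lies in $A$. Then $g$ commutes with $A$ and with $b$, so it is
central. Write $A$ additively. Conjugation by $b$ is an automorphism of $A$ whose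
$m$-th power is trivial, so $A$ is a module over
\[
R=\mathbb{Z}[x]/(x^m-1),\qquad xa=bab^{-1}.
\]
For $a\in A$ and any integer $i$,
\[
(ab^i)^m=a\cdot(b^iab^{-i})\cdot(b^{2i}ab^{-2i})\cdots
(b^{(m-1)i}ab^{-(m-1)i})\cdot b^{mi},
\]
and $b^{mi}=g^i$. In additive notation,
\begin{equation}\label{eq:power0}
(ab^i)^m=\Big(\sum_{k=0}^{m-1}x^{ik}\Big)a+i\,g .
\end{equation}
With $u=b$ we have $ab^i\cdot b^{-1}=ab^{i-1}$, so membership of $ab^i$ in
$G_m(b,g^n)$ is decided by \eqref{eq:power0} for the two consecutive exponents $i$
and $i-1$.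

The term $ig$ is the reason for taking $g=b^m$. In a split extension
$A\rtimes\langle b\rangle$ with $b^m=1$, multiplication by $n$ on $A$ extends to an
automorphism of the group that fixes $b$ and sends any $h\in A$ to $h^n$, so the
counts for $(b,h)$ and $(b,h^n)$ agree. When $b^m=g$, an automorphism that fixes $b$
must fix $g$, and this symmetry is gone.

Which module $A$ should one take? We want $G_m(b,g)$ to be nonempty while the sets
$G_m(b,g^n)$ are as small as possible. So we ask for one element $e\in A$ lying in
$G_m(b,g)$ and impose no other relation. Let $N=1+x+\dots+x^{m-1}$. By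
\eqref{eq:power0} with $i=0$ and $i=-1$, the conditions $e^m=(eb^{-1})^m=g$ read
$me=g$ and $Ne-g=g$. Together with $xg=g$, this leads to the cyclic module generated
by $e$ with the relations
\begin{equation}\label{eq:rel}
m(x-1)e=0,\qquad Ne=2m\,e .
\end{equation}
To count in this module we need to know its order and to recognize the multiples of
$g=me$. We therefore define it as the quotient of $R$ by the kernel of an explicit
map.

\subsection*{The module $A$}
Every element of $R$ is uniquely $y=\sum_{j\in\mathbb{Z}/m}c_jx^j$ with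
$c_j\in\mathbb{Z}$, and multiplication by $x$ shifts the coefficients cyclically. Put
$\varepsilon(y)=\sum_jc_j\in\mathbb{Z}$, and let
\[
L=\Big\{\ell=\sum_j\ell_jx^j\in R:\ \text{all }\ell_j
\text{ are congruent modulo }m\Big\}=\mathbb{Z}N+mR .
\]
If \eqref{eq:rel} holds, then $mx^je=g$ for all $j$, so an element $\ell=cN+my$ of
$L$ sends $e$ to $(2c+\varepsilon(y))g$. Here $\ell_0\equiv c\pmod m$ and
$\varepsilon(\ell)=mc+m\varepsilon(y)$, so the coefficient of $g$ is congruent to
$\ell_0+\varepsilon(\ell)/m$ modulo $m$. In particular $m\mid\varepsilon(\ell)$ for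
all $\ell\in L$, and we may define
\[
\varphi:L\to\mathbb{Z}/m,\qquad
\varphi(\ell)=\ell_0+\frac{\varepsilon(\ell)}{m}\ \bmod m,\qquad
K=\ker\varphi .
\]

\begin{lemma}\label{lem:A}
The set $K$ is an ideal of $R$. Let $A=R/K$ and $g=m\cdot1+K\in A$.
\begin{enumerate}
\item[(a)] $|A|=m^m$, the element $g$ has order $m$, $xg=g$, $L/K=\langle g\rangle$,
and $\ell+K=\varphi(\ell)\,g$ for all $\ell\in L$.
\item[(b)] For $y\in R$ and $a=y+K$ we have $ma=\varepsilon(y)g$ and
$Na=2\varepsilon(y)g$.
\item[(c)] $\varepsilon$ induces a surjective homomorphism $A\to\mathbb{Z}/m$.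
\end{enumerate}
\end{lemma}

\begin{proof}
The map $\varphi$ is additive. For $\ell\in L$ the element $x\ell$ lies in $L$, has
the same coefficient sum, and has constant coefficient
$\ell_{-1}\equiv\ell_0\pmod m$; so $\varphi(x\ell)=\varphi(\ell)$. Hence $K$ is a
subgroup closed under multiplication by $x$, that is, an ideal.

(a) For $y=\sum c_jx^j$ we have $\varphi(my)=mc_0+\varepsilon(y)=\varepsilon(y)$ in
$\mathbb{Z}/m$. In particular $\varphi(m\cdot 1)=1$, so $\varphi$ induces an
isomorphism $L/K\to\mathbb{Z}/m$ sending $g$ to $1$. This gives the order of $g$,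
the equality $L/K=\langle g\rangle$ and the formula $\ell+K=\varphi(\ell)g$; and
$xg=g$ because $\varphi(mx)=1$. The map $y\mapsto(c_j-c_0\bmod m)_{j\ne0}$ is a
surjection $R\to(\mathbb{Z}/m)^{m-1}$ with kernel $L$, so
$|A|=[R:L]\,[L:K]=m^{m-1}\cdot m$.

(b) The first formula is $\varphi(my)=\varepsilon(y)$. Since $Nx^j=N$ we have
$Ny=\varepsilon(y)N$, and $\varphi(N)=1+m/m=2$.

(c) We have $\varepsilon(K)\subseteq\varepsilon(L)\subseteq m\mathbb{Z}$ and
$\varepsilon(1)=1$.
\end{proof}

\begin{remark}
The module $A$ is exactly the one presented by \eqref{eq:rel}, with $e=1+K$,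
although we do not need this. Let $I$ be the ideal generated by $m(x-1)$ and $N-2m$.
Both generators are killed by $\varphi$, so $I\subseteq K$. Modulo $I$ we have
$my\equiv\varepsilon(y)m$ for all $y$, hence $m^2\equiv mN\equiv2m^2$ and $m^2\in I$.
An element $\ell=cN+my$ of $K$ satisfies $\ell\equiv(2c+\varepsilon(y))m$ with
$m\mid2c+\varepsilon(y)$, so $\ell\in I$.
\end{remark}

\subsection*{The group $G$}
It remains to adjoin $b$ acting as $x$ with $b^m=g$. Let $\langle t\rangle$ be
infinite cyclic and form $A\rtimes\langle t\rangle$ with $tat^{-1}=xa$. The element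
$z=g^{-1}t^m$ commutes with $A$, because $A$ is abelian and $x^m=1$, and with $t$,
because $xg=g$. So $z$ is central. Let
\[
G=(A\rtimes\langle t\rangle)/\langle z\rangle ,
\]
and let $b$ be the image of $t$. Since $z^k=g^{-k}t^{mk}$ lies in $A$ only for
$k=0$, the group $A$ embeds in $G$ as a normal subgroup, and
$G/A\cong\langle t\rangle/\langle t^m\rangle$ is cyclic of order $m$, generated by
$bA$. Thus $|G|=m^{m+1}$, $b^m=g$ is central of order $m$, every element of $G$ is
uniquely $ab^i$ with $a\in A$ and $0\le i<m$, and \eqref{eq:power0} holds. From now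
on $G$, $b$, $g$ denote these objects.

\begin{example}[$m$ prime]\label{ex:prime}
Let $m=p\ge5$ be prime, let $a=y+K$ and write $\varepsilon=\varepsilon(y)$. If
$p\nmid i$, then $ik$ runs through all residues modulo $p$, the sum in
\eqref{eq:power0} equals $N$, and Lemma~\ref{lem:A}(b) gives
$(ab^i)^p=g^{2\varepsilon+i}$. If $i=0$, the sum equals $p$ and $a^p=g^{\varepsilon}$.
Writing $(ab^i)^p=g^r$ and $(ab^{i-1})^p=g^{r'}$, we need $r\equiv r'\equiv n\pmod p$:
\begin{center}
\begin{tabular}{c|c|c|l}
$i$ & $r$ & $r'$ & $r\equiv r'\equiv n\pmod p$ holds if and only if\\ \hline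
$0$ & $\varepsilon$ & $2\varepsilon-1$ & $\varepsilon\equiv n\equiv1$\\
$1$ & $2\varepsilon+1$ & $\varepsilon$ & $\varepsilon\equiv n\equiv-1$\\
$2\le i\le p-1$ & $2\varepsilon+i$ & $2\varepsilon+i-1$ & never
\end{tabular}
\end{center}
By Lemma~\ref{lem:A}(c), each value of $\varepsilon$ modulo $p$ is taken by $|A|/p=p^{p-1}$
elements of $A$. For $p=5$ the group has order $5^6$, and
$|G_5(b,g^{\pm1})|=5^4$ while $|G_5(b,g^{\pm2})|=0$.
\end{example}

The example shows two regimes for the exponent of $g$ in $(ab^i)^m$, namely
$\varepsilon$ and $2\varepsilon+i$. If $i$ and $i-1$ are both in the second regime,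
the exponents differ by $1$ and there is no solution. If they are in different
regimes, the two equations determine $n$, and the value is $\pm1$.

\section{Counting solutions for arbitrary $m$}\label{sec:count}

When $m$ is composite, there are cosets $Ab^i$ with $1<\gcd(i,m)<m$. There the power
$(ab^i)^m$ need not lie in $\langle g\rangle$, and when it does, its exponent need
not be determined by $\varepsilon(y)$. For $m=4$ and $i=2$ the sum in
\eqref{eq:power0} is $2+2x^2$. For $y=1$ the product $2+2x^2$ is not in $L$; for $y=1-x$ the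
product $2-2x+2x^2-2x^3$ is in $L$ and has $\varphi=2$, although
$\varepsilon(y)=0$. The next lemma shows that both regimes survive: the first
modulo $d=\gcd(i,m)$ and the second modulo $m/d$.

For a divisor $d$ of $m$, an element $y\in R$ and $s\in\mathbb{Z}/d$, let
$y^{(d)}_s\in\mathbb{Z}$ be the sum of the coefficients of $y$ at the exponents
congruent to $s$ modulo $d$. There are $m/d$ such exponents, and
$\varepsilon(y)=\sum_{s\in\mathbb{Z}/d}y^{(d)}_s$. We use the convention
$\gcd(0,m)=m$.

\begin{lemma}\label{lem:power}
Let $i\in\mathbb{Z}$, $d=\gcd(i,m)$, $y\in R$ and $a=y+K$. Then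
$(ab^i)^m\in\langle g\rangle$ if and only if the $d$ integers $y^{(d)}_s$ are
congruent to each other modulo $m/d$. In that case $(ab^i)^m=g^r$ with
$r=\varepsilon(y)+d\,y^{(d)}_0+i$, and
\begin{equation}\label{eq:regimes}
r\equiv\varepsilon(y)\pmod d,\qquad r\equiv2\varepsilon(y)+i\pmod{m/d}.
\end{equation}
\end{lemma}

\begin{proof}
As $k$ runs through $\mathbb{Z}/m$, the product $ik$ runs through the subgroup
$d\mathbb{Z}/m\mathbb{Z}$ of order $m/d$, taking each value $d$ times. So
\eqref{eq:power0} reads $(ab^i)^m=dN_da+ig$ with
$N_d=\sum_{k=0}^{m/d-1}x^{dk}$. The product $N_dx^j$ is the sum of all $x^k$ with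
$k\equiv j\pmod d$. Hence $\ell=dN_dy$ has coefficient $d\,y^{(d)}_s$ at every
exponent congruent to $s$ modulo $d$.

Since $\langle g\rangle=L/K$, we have $(ab^i)^m\in\langle g\rangle$ if and only if
$\ell\in L$, that is, if and only if the integers $d\,y^{(d)}_s$ are congruent
modulo $m$, which is the stated condition. Assume it. We have $\ell_0=d\,y^{(d)}_0$ and
$\varepsilon(\ell)=\frac md\sum_sd\,y^{(d)}_s=m\,\varepsilon(y)$, so
$\varphi(\ell)=d\,y^{(d)}_0+\varepsilon(y)$, and Lemma~\ref{lem:A}(a) gives the
value of $r$. The first congruence in \eqref{eq:regimes} holds because $d\mid i$.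
For the second, $\varepsilon(y)$ is a sum of $d$ terms each congruent to $y^{(d)}_0$
modulo $m/d$, so $d\,y^{(d)}_0\equiv\varepsilon(y)\pmod{m/d}$.
\end{proof}

We now repeat the analysis of Example~\ref{ex:prime}. The exponents $i$ and $i-1$
are both in the second regime modulo any common divisor of $m/\gcd(i,m)$ and
$m/\gcd(i-1,m)$, so a solution can exist only if there is no such divisor greater
than $1$. Given an integer $n$, call an ordered pair $(d,d')$ of coprime positive
integers \emph{$n$-admissible} if $dd'=m$, $n\equiv1\pmod d$ and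
$n\equiv-1\pmod{d'}$. These are the pairs in \eqref{eq:count}.

\begin{lemma}\label{lem:nec}
Let $n,i\in\mathbb{Z}$, $y\in R$, $a=y+K$, and suppose that $ab^i\in G_m(b,g^n)$.
Then $(d,d')=(\gcd(i,m),\gcd(i-1,m))$ is $n$-admissible, and
$\varepsilon(y)\equiv n\pmod m$.
\end{lemma}

\begin{proof}
Write $\varepsilon=\varepsilon(y)$. We have $(ab^i)^m=(ab^{i-1})^m=g^n$ and $g$ has order
$m$, so Lemma~\ref{lem:power}, applied to $i$ and to $i-1$, gives
\begin{align*}
n&\equiv\varepsilon\pmod{d}, & n&\equiv2\varepsilon+i\pmod{m/d},\\
n&\equiv\varepsilon\pmod{d'}, & n&\equiv2\varepsilon+i-1\pmod{m/d'}.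
\end{align*}
The divisors $d$ and $d'$ of $m$ are coprime, because they divide consecutive
integers. So $m=hdd'$ for an integer $h\ge1$. This $h$ divides both $m/d$ and $m/d'$,
and the two congruences on the right give $2\varepsilon+i\equiv2\varepsilon+i-1\pmod h$.
Hence $h=1$, that is, $dd'=m$, $m/d=d'$ and $m/d'=d$.

The two congruences on the left now give $\varepsilon\equiv n\pmod m$. Modulo $d$ we
have $i\equiv0$, and the lower right congruence becomes $n\equiv2n-1$, so
$n\equiv1\pmod d$. Modulo $d'$ we have $i\equiv1$, and the upper right congruence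
becomes $n\equiv2n+1$, so $n\equiv-1\pmod{d'}$.
\end{proof}

For $m=8$ and $i=2,\dots,7$ the number $h$ in this proof is $4,4,2,2,4,4$. It is
always even, so in these cosets the two powers, if they lie in $\langle g\rangle$,
have exponents of opposite parity. Only the cosets $A$ and $Ab$ remain, as in the
prime case.

For general $m$, each admissible pair singles out one coset, and we count the
solutions in it. Because $d$ and $m/d=d'$ are now coprime, the congruences
\eqref{eq:regimes} determine $r$ modulo $m$, and the count reduces to the size of a fiber of one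
homomorphism.

\begin{lemma}\label{lem:suff}
Let $(d,d')$ be $n$-admissible. There is exactly one $i\in\{0,\dots,m-1\}$ with
$\gcd(i,m)=d$ and $\gcd(i-1,m)=d'$, and for this $i$ the number of $a\in A$ with
$ab^i\in G_m(b,g^n)$ is $m^m/(d^{\,d'}d'^{\,d})$.
\end{lemma}

\begin{proof}
Such an $i$ satisfies $i\equiv0\pmod d$ and $i\equiv1\pmod{d'}$, and by the Chinese
remainder theorem these congruences have exactly one solution in
$\{0,\dots,m-1\}$. For this solution, since $m=dd'$ with $d,d'$ coprime,
$\gcd(i,m)=\gcd(i,d)\gcd(i,d')=d\cdot1$ and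
$\gcd(i-1,m)=\gcd(i-1,d)\gcd(i-1,d')=1\cdot d'$.

Let $a=y+K$ and $\varepsilon=\varepsilon(y)$. We claim that $ab^i\in G_m(b,g^n)$ if and
only if
\begin{itemize}
\item[(D)] the $y^{(d)}_s$ are congruent to each other modulo $d'$, the
$y^{(d')}_s$ are congruent to each other modulo $d$, and
$\varepsilon\equiv n\pmod m$.
\end{itemize}
Necessity follows from Lemmas~\ref{lem:power} and~\ref{lem:nec}. Conversely, assume
(D). By Lemma~\ref{lem:power}, $(ab^i)^m=g^r$ and $(ab^{i-1})^m=g^{r'}$, where
\begin{align*}
r&\equiv\varepsilon\equiv n\pmod d, &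
r&\equiv2\varepsilon+i\equiv2n+1\equiv n\pmod{d'},\\
r'&\equiv\varepsilon\equiv n\pmod{d'}, &
r'&\equiv2\varepsilon+i-1\equiv2n-1\equiv n\pmod{d};
\end{align*}
the last steps use $n\equiv-1\pmod{d'}$ and $n\equiv1\pmod d$. So
$r\equiv r'\equiv n\pmod m$, which proves the claim.

To count the $a$ satisfying (D), consider the homomorphism of additive groups
\[
\Theta:R\to(\mathbb{Z}/d')^{d}\times(\mathbb{Z}/d)^{d'},\qquad
y\mapsto\Big(\big(y^{(d)}_s\big)_{s\in\mathbb{Z}/d},
\big(y^{(d')}_s\big)_{s\in\mathbb{Z}/d'}\Big).
\]
The first component is surjective, since it sends $x^j$ to the basis vector indexed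
by $j$ modulo $d$; the same holds for the second component with $d'$ in place of $d$. So the order of the
image of $\Theta$ is divisible by the coprime numbers $d'^{\,d}$ and $d^{\,d'}$, and
$\Theta$ is surjective. If all coefficients of $\ell\in L$ are congruent to $c$
modulo $m$, then $\ell^{(d)}_s$ is a sum of $d'$ of them, so
$\ell^{(d)}_s\equiv d'c\equiv0\pmod{d'}$, and
$\ell^{(d')}_s\equiv dc\equiv0\pmod d$. Thus $\Theta$ vanishes on $L\supseteq K$ and
induces a surjective homomorphism on $A$, each fiber of which has
$m^m/(d^{\,d'}d'^{\,d})$ elements.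

Finally, (D) describes one fiber. The first two conditions say that all $y^{(d)}_s$
are congruent to some $\kappa$ modulo $d'$ and all $y^{(d')}_s$ to some $\kappa'$
modulo $d$. Then $\varepsilon\equiv d\kappa\pmod{d'}$ and
$\varepsilon\equiv d'\kappa'\pmod d$, so the third condition says
$d\kappa\equiv n\pmod{d'}$ and $d'\kappa'\equiv n\pmod d$. As $d$ and $d'$ are
coprime, this determines $\kappa$ modulo $d'$ and $\kappa'$ modulo $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Split $G_m(b,g^n)$ according to the cosets $Ab^i$, $0\le i<m$. By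
Lemma~\ref{lem:nec}, a coset contributes only if $(\gcd(i,m),\gcd(i-1,m))$ is
$n$-admissible. By Lemma~\ref{lem:suff}, each $n$-admissible pair arises from exactly
one coset, which contributes $m^m/(d^{\,d'}d'^{\,d})$. This proves \eqref{eq:count}.

Let $n$ be coprime to $m$, hence to $|G|$. If $n\equiv\pm1\pmod m$, then
$|G_m(b,g^n)|=|G_m(b,g)|$ by part (1). Let $n\not\equiv\pm1\pmod m$; this forces
$m>2$. The pair $(m,1)$ is $1$-admissible and contributes $m^m/m$, so
$|G_m(b,g)|\ge m^m/m$. Neither $(m,1)$ nor $(1,m)$ is $n$-admissible, so every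
$n$-admissible pair has $d,d'\ge2$ and $d^{\,d'}d'^{\,d}\ge d^2d'^2=m^2$. We bound
the number of such pairs. A factorization $m=dd'$ into coprime factors is a choice,
for each prime $p\mid m$ with $p$-part $p^e$ of $m$, of whether $p^e$ divides $d$ or
$d'$. The first choice requires $n\equiv1$ and the second $n\equiv-1\pmod{p^e}$.
Both can hold only if $p^e\mid2$, that is, $p^e=2$. So there are at most two
$n$-admissible pairs, and
\[
|G_m(b,g^n)|\le m^m\cdot\frac2{m^2}<m^m\cdot\frac1m\le|G_m(b,g)|.\qedhere
\]
\end{proof}

The proof of \eqref{eq:count} does not use that $n$ is coprime to $m$. For other $n$ the formula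
only says that the set is empty: if a prime divides $n$ and $m$, it divides $d$ or
$d'$, and $n\equiv\pm1$ fails modulo that prime.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $m=q$; then $G$ is a $p$-group of order $q^{q+1}$. The only factorizations of
$q$ into coprime factors are $(q,1)$ and $(1,q)$. The first is $n$-admissible if and
only if $n\equiv1\pmod q$, the second if and only if $n\equiv-1\pmod q$, and these
cases exclude each other because $q>2$. Each pair contributes $q^q/q$ to
\eqref{eq:count}, which gives the formula.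

Let $n=2$ if $p$ is odd and $n=3$ if $p=2$. Then $n$ is coprime to $|G|$. For odd
$p$ we have $n-1=1$, $n+1=3$ and $q\ge5$; for $p=2$ we have $n-1=2$, $n+1=4$ and
$q\ge8$. In both cases $n\not\equiv\pm1\pmod q$, so
$|G_q(b,g^n)|=0\ne q^{q-1}=|G_q(b,g)|$. For $q=8$ this reads $|G_8(b,g)|=8^7$,
$|G_8(b,g^3)|=0$, and for $q=9$ it reads $|G_9(b,g)|=9^8$, $|G_9(b,g^2)|=0$.
\end{proof}

\begin{example}
For $m=12$ the pairs $(12,1)$, $(1,12)$, $(4,3)$, $(3,4)$ are admissible exactly for
$n\equiv1,11,5,7\pmod{12}$, respectively. So $|G_{12}(b,g^{\pm1})|=12^{11}$ and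
$|G_{12}(b,g^{\pm5})|=12^{12}/(4^3\,3^4)=4\cdot12^8$: all four sets are nonempty,
and only their sizes differ. For $m=6$ and $n=1$ both $(6,1)$ and $(3,2)$ are
admissible, so two pairs can contribute when the $2$-part of $m$ is $2$.
\end{example}

\section{The exponents $m$ for which failure is possible}\label{sec:which}

Parts (1) and (2) of Theorem~\ref{thm:B} reduce the question to whether $\pm1$ are
the only units modulo $m$. Two mismatches have to be handled. The definition of $FSZ_m$
allows $n$ coprime to $|G|$ but not to $m$, and the group of part (2) is a $p$-group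
only when $m$ is a power of $p$.

Recall that the number of units modulo $m$ is the product of the numbers
$p^{e-1}(p-1)$ over the prime powers $p^e$ exactly dividing $m$. This factor is $1$
for $p^e=2$, it is $2$ for $p^e=3,4$, and it is at least $4$ for $p^e\ge5$. So there are
at most two units if and only if $m\in\{1,2,3,4,6\}$. For these $m$ the units are
$\pm1$, and for all other $m$ there is a unit different from $\pm1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
\emph{All groups.} Let $m\in\{1,2,3,4,6\}$, let $G$ be any finite group, $u,g\in G$,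
and let $n$ be coprime to $|G|$. By the Chinese remainder theorem there is $n_1$ with
$n_1\equiv n\pmod{|G|}$ and $n_1\equiv1$ modulo every prime that divides $m$ but not
$|G|$. Then $g^{n_1}=g^n$ and $n_1$ is coprime to both $|G|$ and $m$. Hence
$n_1\equiv\pm1\pmod m$, and part (1) gives $|G_m(u,g^n)|=|G_m(u,g)|$. If
$m\notin\{1,2,3,4,6\}$, choose $n$ coprime to $m$ with $n\not\equiv\pm1\pmod m$.
This $n$ is coprime to the order $m^{m+1}$ of the group in part (2), which is
therefore not $FSZ_m$.

\emph{$p$-groups.} Write $m=qs$ with $q$ the $p$-part of $m$, so $p\nmid s$. In a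
$p$-group the factor $s$ can be removed. Let $P$ be a $p$-group and
$ss'\equiv1\pmod{|P|}$. For $a,h\in P$, if $a^m=h$ then $a^q=a^{qss'}=h^{s'}$, and if
$a^q=h^{s'}$ then $a^m=h^{s's}=h$. Applying this to $a$ and to $au^{-1}$ gives
\begin{equation}\label{eq:reduce}
P_m(u,h)=P_q(u,h^{s'})\qquad(u,h\in P).
\end{equation}

Let $q\in\{1,2,3,4\}$. The trivial group is $FSZ_m$, so let $P\ne1$ and let $n$ be
coprime to $|P|$, that is, to $p$. Then $n$ is a unit modulo $q$, so
$n\equiv\pm1\pmod q$. By \eqref{eq:reduce} and part (1) for the exponent $q$,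
\[
|P_m(u,h^n)|=|P_q(u,(h^{s'})^n)|=|P_q(u,h^{s'})|=|P_m(u,h)|.
\]

Let $q\ge5$. Take $G$, $b$, $g$ from Theorem~\ref{thm:A}, and $n=2$ or $n=3$ as in
its proof. By \eqref{eq:reduce}, the set $G_m(b,g^s)=G_q(b,g)$ has $q^{q-1}$
elements, while $G_m(b,(g^s)^n)=G_q(b,g^n)$ is empty. So the $p$-group $G$ is not
$FSZ_m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Keilberg}
Marc Keilberg, \emph{The FSZ properties of sporadic simple groups},
arXiv:1610.03625 (2016).

\end{thebibliography}
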